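\title{Nonuniqueness and a sharp integrability threshold for the backward stochastic differential equation with generator $|z|\sin|z|$}

\begin{abstract}
We consider the backward stochastic differential equation with generator $g(z)=|z|\sin|z|$ and ask whether, for $p>1$ and a terminal value $\xi\in L^p$, it has at most one solution $(Y,Z)$ with $|Y|^p$ of class (D). The answer is no: there is a single $\xi$ with finite moments of all orders that admits a continuum of such solutions for every $p>1$. The integrability of $\xi$ that does enforce uniqueness is double-exponential. Uniqueness holds if $\mathbb E\exp(e^{c|\xi|})<\infty$ for some $c>2$, and for every $c<2$ it fails for some $\xi$ with this property. Uniqueness is proved by comparing the relative entropy of a Girsanov transform with the tails of the solutions; the counterexamples make two forward It\^o processes meet before the terminal time.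
\end{abstract}

\section{The question and the results}

Fix $T>0$ and an integer $d\ge1$. Let $(\Omega,\mathcal F,\mathbb P)$ be a complete probability space carrying a standard $d$-dimensional Brownian motion $(B_t)_{t\in[0,T]}$, let $(\mathcal F_t)_{t\in[0,T]}$ be the augmented filtration generated by $B$, and assume $\mathcal F_T=\mathcal F$. Relations between random variables hold $\mathbb P$-a.s., and $L^p$ is the space of real random variables $\xi$ with $\mathbb E|\xi|^p<\infty$. Throughout,
\[
g(z)=|z|\sin|z|,\qquad z\in\mathbb R^d .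
\]
Given a real random variable $\xi$, we study the backward stochastic differential equation (BSDE)
\begin{equation}\label{eq:bsde}
Y_t=\xi+\int_t^T g(Z_s)\,ds-\int_t^T Z_s\cdot dB_s,\qquad t\in[0,T].
\end{equation}
A \emph{solution} is a pair $(Y,Z)$ of adapted processes with values in $\mathbb R\times\mathbb R^d$ such that, a.s., $t\mapsto Y_t$ is continuous, $t\mapsto|g(Z_t)|+|Z_t|^2$ is integrable on $[0,T]$, and \eqref{eq:bsde} holds for all $t$. As always for integrands of stochastic integrals, $Z$ is taken progressively measurable. Two solutions are the same if their first components are indistinguishable and their second components agree $d\mathbb P\otimes dt$-a.e. A real process $X$ is \emph{of class} (D) if the family $\{X_\sigma\}$, indexed by all stopping times $\sigma$ with values in $[0,T]$, is uniformly integrable. This holds, for instance, if $\sup_t|X_t|$ is integrable.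

Fan, Hu and Tang \cite{FHT} pose the following problem.

\medskip
\noindent\textbf{Question.} \emph{Let $p>1$ and $\xi\in L^p$. Does \eqref{eq:bsde} have at most one solution $(Y,Z)$ such that $(|Y_t|^p)_{t\in[0,T]}$ is of class \textup{(D)}?}
\medskip

There are good reasons to expect a positive answer. The generator is continuous and $|g(z)|\le|z|$, so it grows like a Lipschitz function, and for $\xi\in L^2$ there is a solution with $\sup_t|Y_t|\in L^2$ \cite{LSM}. Some restriction on $Y$ is needed for uniqueness (Example~\ref{ex:classD}), and the one in the Question is well fitted to linear growth: it makes $Y_t$ a conditional expectation of $\xi$ under an equivalent measure whose density has all moments (Lemma~\ref{lem:rep}). For a Lipschitz generator the same lemma gives uniqueness in this class in one line. Finally, $g$ is locally Lipschitz, and we shall see that uniqueness does hold for bounded $\xi$. The one feature that points the other way is that the slope of $r\mapsto r\sin r$ at $r=\pi n$ is $(-1)^n\pi n$: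 the generator has the size of $|z|$ but the local Lipschitz constant of $|z|^2/2$. This feature decides the matter.

\begin{theorem}\label{thm:main}
There are a random variable $\xi$ with $\mathbb E|\xi|^r<\infty$ for all $r\ge1$ and two solutions $(Y^1,Z^1)$, $(Y^2,Z^2)$ of \eqref{eq:bsde} such that $Y^1_0=1$, $Y^2_0=0$ and $\mathbb E\sup_t|Y^i_t|^r<\infty$ for all $r\ge1$, $i=1,2$. In particular $(|Y^i_t|^p)_t$ is of class \textup{(D)} for every $p>1$. Moreover, for every $y\in[0,1]$ there is such a solution, with the same $\xi$, with $Y_0=y$.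
\end{theorem}

So the answer is negative for every $p>1$, $T>0$ and $d\ge1$, and one terminal value serves all $p$. The second theorem determines how much integrability of $\xi$ restores uniqueness.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Let $c>2$ and $\mathbb E\exp(e^{c|\xi|})<\infty$ (for instance, $\xi$ bounded). Then for every $p>1$ equation \eqref{eq:bsde} has at most one solution with $(|Y_t|^p)_t$ of class \textup{(D)}.
\item[(b)] For every $c<2$ there are $\xi$ with $\mathbb E\exp(e^{c|\xi|})<\infty$ and two solutions of \eqref{eq:bsde} with $Y^1_0\ne Y^2_0$ and $\mathbb E\exp(e^{c\sup_t|Y^i_t|})<\infty$, $i=1,2$. For every $y$ between $Y^1_0$ and $Y^2_0$ there is such a solution, with the same $\xi$, with $Y_0=y$.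
\end{itemize}
\end{theorem}

The constant $2$ is therefore sharp. Since $\lambda x\le e^{cx}+C_{\lambda,c}$ for $x\ge0$ and $c>0$, part (b) shows that even all exponential moments of $\xi$ do not give uniqueness. The borderline case $c=2$ is not settled here.

Section~\ref{sec:lin} linearizes the equation and isolates the pairs of points at which $g$ has a large slope. Section~\ref{sec:moments} proves Theorem~\ref{thm:main} by an explicit construction, which already contains the mechanism of nonuniqueness. Sections~\ref{sec:unique} and~\ref{sec:sharp} prove parts (a) and (b) of Theorem~\ref{thm:sharp}.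

\section{Linearization}\label{sec:lin}

Let $e_1=(1,0,\dots,0)$ and let $W$ be the first coordinate of $B$. All our examples are driven by $W$ alone. We use \eqref{eq:bsde} in its \emph{forward form}: a pair $(Y,Z)$ with the required measurability and integrability is a solution if and only if
\begin{equation}\label{eq:forward}
dY_t=-g(Z_t)\,dt+Z_t\cdot dB_t\quad\text{on }[0,T]\qquad\text{and}\qquad Y_T=\xi .
\end{equation}
The value $Y_0$ is deterministic because $\mathcal F_0$ is trivial. Also, \emph{$Y$ determines $Z$}: if two solutions have $Y^1=Y^2$, then $\int_0^\cdot(Z^1-Z^2)\cdot dB=\int_0^\cdot(g(Z^1)-g(Z^2))\,ds$ is a continuous local martingale of finite variation, hence zero, and so is its quadratic variation $\int_0^\cdot|Z^1-Z^2|^2ds$.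

We recall the Girsanov theorem. For a progressively measurable $\mathbb R^d$-valued $\vartheta$ with $\int_0^T|\vartheta|^2ds<\infty$ a.s., put
\[
\mathcal E(\vartheta)_t=\exp\Big(\int_0^t\vartheta_s\cdot dB_s-\frac12\int_0^t|\vartheta_s|^2ds\Big).
\]
If $\mathcal E(\vartheta)$ is a martingale, then $Q=\mathcal E(\vartheta)_T\,\mathbb P$ is a probability measure equivalent to $\mathbb P$, the process $B^Q=B-\int_0^\cdot\vartheta_s\,ds$ is an $(\mathcal F_t)$-Brownian motion under $Q$, and $\mathbb E^Q[X|\mathcal F_t]=\mathbb E[\mathcal E(\vartheta)_TX|\mathcal F_t]/\mathcal E(\vartheta)_t$ for $Q$-integrable $X$. By Novikov's condition, $\mathcal E(\vartheta)$ is a martingale whenever $\int_0^T|\vartheta|^2ds$ is bounded by a constant.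

\begin{lemma}\label{lem:rep}
Let $p>1$ and $L\ge0$. Let $U$ be a continuous adapted process with $|U|^p$ of class \textup{(D)} and $dU_t=V_t\cdot(dB_t-a_t\,dt)$, where $V,a$ are progressively measurable, $\int_0^T|V|^2ds<\infty$ a.s.\ and $|a|\le L$. Fix $t\in[0,T]$ and let $\Gamma=\mathcal E(a\mathbf 1_{[t,T]})_T$. Then
\[
U_t=\mathbb E[\Gamma\,U_T\,|\,\mathcal F_t],\qquad \mathbb E[\Gamma|\mathcal F_t]=1,\qquad \mathbb E[\Gamma^r|\mathcal F_t]\le e^{r(r-1)L^2T/2}\quad(r\ge1).
\]
\end{lemma}

\begin{proof}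
Let $\vartheta=a\mathbf 1_{[t,T]}$. For $r\ge1$ we have $\Gamma^r=\mathcal E(r\vartheta)_T\exp\big(\frac{r^2-r}2\int_t^T|a|^2ds\big)$, and $\mathbb E[\mathcal E(r\vartheta)_T|\mathcal F_t]=\mathcal E(r\vartheta)_t=1$. This gives the last two claims. Let $Q=\Gamma\,\mathbb P$ and $\sigma_m=\inf\{s\ge t:\int_t^s|V|^2du\ge m\}\wedge T$. On $[t,T]$ we have $dU=V\cdot dB^Q$, and the integral stopped at $\sigma_m$ is a square-integrable $Q$-martingale. The variables $U_t$ and $U_{\sigma_m}$ lie in $L^p$ and $\Gamma$ lies in the dual space $L^{p/(p-1)}$, so they are $Q$-integrable, and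
\[
U_t=\mathbb E^Q[U_{\sigma_m}|\mathcal F_t]=\mathbb E[\Gamma\,U_{\sigma_m}|\mathcal F_t].
\]
Almost surely $\sigma_m=T$ for large $m$. Since $\{|U_{\sigma_m}|^p\}_m$ is uniformly integrable, $U_{\sigma_m}\to U_T$ in $L^p$, and H\"older's inequality gives $\Gamma U_{\sigma_m}\to\Gamma U_T$ in $L^1$.
\end{proof}

The lemma applies to a single solution. With $a_s=\sin|Z_s|\,Z_s/|Z_s|$ (and $a_s=0$ if $Z_s=0$) we have $|a|\le1$ and $g(Z)=a\cdot Z$, so \eqref{eq:forward} reads $dY=Z\cdot(dB-a\,dt)$. Every solution with $|Y|^p$ of class (D) therefore satisfies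
\begin{equation}\label{eq:rep}
Y_t=\mathbb E[\Gamma\,\xi\,|\,\mathcal F_t],\qquad \mathbb E[\Gamma|\mathcal F_t]=1,\qquad\mathbb E[\Gamma^2|\mathcal F_t]\le e^T .
\end{equation}
The density $\Gamma$ depends on the solution, so \eqref{eq:rep} is an a priori estimate rather than a uniqueness statement. It does settle the simplest case: if $\xi$ is constant, then $Y\equiv\xi$ and $Z=0$.

\begin{example}[the class (D) condition cannot be dropped]\label{ex:classD}
Let $\xi=0$, $\nu_t=\pi\lceil1/(T-t)\rceil$ and $M_t=\int_0^t\nu_s\,dW_s$ for $t<T$. The function $v(t)=\int_0^t\nu_s^2ds$ is deterministic and tends to $\infty$ as $t\uparrow T$, so $M\circ v^{-1}$ is a Brownian motion on $[0,\infty)$ and $\tau=\inf\{t:M_t=-1\}<T$ a.s. Since $\sin\nu_t=0$, the pair $Y_t=1+M_{t\wedge\tau}$, $Z_t=\nu_t\mathbf 1_{\{t\le\tau\}}e_1$ is a solution with $Y_0=1$, besides $(0,0)$.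
\end{example}

The lemma can also be tried on the difference $D=Y^1-Y^2$ of two solutions with the same terminal value. Define the \emph{slope vector}
\[
b(z_1,z_2)=\big(g(z_1)-g(z_2)\big)\frac{z_1-z_2}{|z_1-z_2|^2}\quad(z_1\ne z_2),\qquad b(z,z)=0 .
\]
Then $g(z_1)-g(z_2)=b(z_1,z_2)\cdot(z_1-z_2)$, so with $b_t=b(Z^1_t,Z^2_t)$,
\begin{equation}\label{eq:diff}
dD_t=(Z^1_t-Z^2_t)\cdot(dB_t-b_t\,dt),\qquad D_T=0 .
\end{equation}
If $g$ were Lipschitz with constant $L$, then $|b|\le L$, and Lemma~\ref{lem:rep} would give $D_t=\mathbb E[\Gamma\cdot0|\mathcal F_t]=0$. For our generator only the following bound is available.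

\begin{lemma}\label{lem:slope}
For all $z_1,z_2\in\mathbb R^d$, $|b(z_1,z_2)|\le1+\min(|z_1|,|z_2|)$.
\end{lemma}

\begin{proof}
Let $M=\max|z_i|$ and $l=\min|z_i|$. From $M\sin M-l\sin l=(M-l)\sin M+l(\sin M-\sin l)$ we get $|g(z_1)-g(z_2)|\le(1+l)(M-l)\le(1+l)|z_1-z_2|$.
\end{proof}

The bound is nearly attained by pairs of points placed symmetrically about a zero of the sine. Let $n\ge1$ be an integer, $N=\pi n$, $\chi=(-1)^n$, $\theta\in(0,\pi/2]$, and
\[
z^+=(N+\chi\theta)e_1,\qquad z^-=(N-\chi\theta)e_1 .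
\]
Both first coordinates are positive, and $\sin(N\pm\chi\theta)=\chi\sin(\pm\chi\theta)=\pm\sin\theta$. Hence
\begin{equation}\label{eq:pair}
g(z^+)=(N+\chi\theta)\sin\theta,\qquad g(z^-)=-(N-\chi\theta)\sin\theta,\qquad b(z^+,z^-)=\chi N\,\frac{\sin\theta}{\theta}\,e_1,
\end{equation}
the last because $g(z^+)-g(z^-)=2N\sin\theta$ and $z^+-z^-=2\chi\theta e_1$. The points are at distance at most $\pi$, while the values of $g$ differ by a multiple of $N$. Both counterexamples let $(Z^1,Z^2)$ run through such pairs.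

By \eqref{eq:forward}, nonuniqueness is a coupling problem: choose $Z^1,Z^2$ freely, start the forward equations at different points, and arrange that the two processes meet before time $T$. As $g(0)=0$, they can be frozen from then on by putting $Z^1=Z^2=0$, and the common value is $\xi$. Freezing at the start instead produces the intermediate solutions.

\begin{lemma}\label{lem:paste}
Let $(Y^1,Z^1)$, $(Y^2,Z^2)$ be solutions with the same terminal value $\xi$ and let $Y^2_0<y<Y^1_0$. Then there is a solution $(Y,Z)$ with terminal value $\xi$, $Y_0=y$ and $\sup_t|Y_t|\le\max\big(\sup_t|Y^1_t|,\sup_t|Y^2_t|\big)$.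
\end{lemma}

\begin{proof}
Let $\rho=\inf\{t:Y^1_t=y\text{ or }Y^2_t=y\}$. If $\xi\le y$, the continuous path $Y^1$ goes from $Y^1_0>y$ to $\xi\le y$ and passes through $y$; if $\xi\ge y$, the path $Y^2$ does. So $\rho$ is a stopping time with values in $[0,T]$. Let $\iota=1$ on $\{Y^1_\rho=y\}\in\mathcal F_\rho$ and $\iota=2$ elsewhere, so that $Y^\iota_\rho=y$. Put $(Y_t,Z_t)=(y,0)$ for $t\le\rho$ and $(Y_t,Z_t)=(Y^\iota_t,Z^\iota_t)$ for $t>\rho$. Then $Y$ is continuous and adapted, and $Z$ is progressively measurable. The forward equation holds on $[0,\rho]$ because $g(0)=0$, and on $[\rho,T]$ because it holds for $(Y^\iota,Z^\iota)$ and $\iota$ is $\mathcal F_\rho$-measurable. Also $Y_T=Y^\iota_T=\xi$. The bound follows from $|y|\le\max(|Y^1_0|,|Y^2_0|)$.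
\end{proof}

\section{A terminal value with all moments and many solutions}\label{sec:moments}

\subsection*{Constant integrands}
Take the pair \eqref{eq:pair} with $N=2\pi n$ and $\theta=\pi/2$ for a fixed $n\ge1$. Thus $Z^1=\alpha e_1$ and $Z^2=\beta e_1$ with $\alpha=2\pi n+\frac\pi2$, $\beta=2\pi n-\frac\pi2$, and $g(Z^1)=\alpha$, $g(Z^2)=-\beta$. The forward equations started at $1$ and $0$ give
\[
Y^1_t=1-\alpha t+\alpha W_t,\qquad Y^2_t=\beta t+\beta W_t,\qquad D_t=Y^1_t-Y^2_t=1-4\pi nt+\pi W_t .
\]
The difference has volatility $\pi$, whatever $n$ is, and drift $-4\pi n$. Freeze both processes at the first zero $\tau$ of $D$. They then have the same terminal value on $\{\tau\le T\}$, and if $2\pi nT\ge1$,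
\[
\mathbb P(\tau>T)\le\mathbb P(D_T>0)\le\mathbb P(W_T>2nT)\le e^{-2n^2T}.
\]
This probability is positive, as it must be: the slope $b=4ne_1$ is bounded, and Lemma~\ref{lem:rep} applied to the stopped difference excludes $\tau\le T$ a.s. But it is of Gaussian order in $n$, while the processes $Y^i$ are only of order $n$. There is thus room to raise $n$ on the paths that have not yet met. We let $n$ grow like $1/(T-t)$, which makes the total drift infinite and forces a meeting before $T$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]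
For $t\in[0,T)$ let $n_t=\lceil1/(T-t)\rceil\ge1$ and
\[
\alpha_t=2\pi n_t+\frac\pi2,\qquad\beta_t=2\pi n_t-\frac\pi2,\qquad m(t)=\int_0^tn_s\,ds\ge\log\frac T{T-t}.
\]
Let $D_t=1-4\pi m(t)+\pi W_t$ and $\tau=\inf\{t\in[0,T):D_t\le0\}$. Since $m(t)\to\infty$ as $t\uparrow T$ and the paths of $W$ are bounded on $[0,T]$, we have $\tau<T$ and $D_\tau=0$ a.s. Put $Z^1_t=\alpha_t\mathbf 1_{\{t\le\tau\}}e_1$, $Z^2_t=\beta_t\mathbf 1_{\{t\le\tau\}}e_1$ and
\[
Y^1_t=1-\int_0^{t\wedge\tau}\alpha_s\,ds+\int_0^{t\wedge\tau}\alpha_s\,dW_s,\qquad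
Y^2_t=\int_0^{t\wedge\tau}\beta_s\,ds+\int_0^{t\wedge\tau}\beta_s\,dW_s .
\]
As $\tau<T$, the functions $\alpha,\beta$ are bounded on $[0,\tau]$, so $\int_0^T(|g(Z^i)|+|Z^i|^2)\,ds<\infty$ a.s. Since $g(Z^1_t)=\alpha_t\mathbf 1_{\{t\le\tau\}}$ and $g(Z^2_t)=-\beta_t\mathbf 1_{\{t\le\tau\}}$, both pairs satisfy the forward equation. From $\alpha+\beta=4\pi n$ and $\alpha-\beta=\pi$ we get $Y^1_T-Y^2_T=D_\tau=0$. So both pairs are solutions for $\xi:=Y^1_T=Y^2_T$, with $Y^1_0=1$ and $Y^2_0=0$.

It remains to bound the moments, and for this we estimate how close $\tau$ comes to $T$. Let $\ell\ge1$ and $t=T(1-e^{-\ell})$. Then $m(t)\ge\ell\ge1$, so $4\pi m(t)-1\ge2\pi m(t)\ge2\pi\ell$, and the Gaussian tail bound gives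
\[
\mathbb P\Big(\frac T{T-\tau}>e^\ell\Big)=\mathbb P(\tau>t)\le\mathbb P(D_t>0)\le\mathbb P(W_t\ge2\ell)\le e^{-2\ell^2/T}.
\]
Writing $\mathbb E[U^r]=\int_0^\infty ru^{r-1}\mathbb P(U>u)\,du$ for $U=T/(T-\tau)$ and substituting $u=e^\ell$ on $[e,\infty)$, we obtain
\[
\mathbb E[U^r]\le e^r+\int_1^\infty re^{r\ell}e^{-2\ell^2/T}\,d\ell<\infty\qquad(r\ge1).
\]
Next, $0<\beta_s\le\alpha_s\le2\pi\big(1+\frac1{T-s}\big)+\frac\pi2\le8\big(1+\frac1{T-s}\big)$, so
\[
V:=\int_0^\tau\alpha_s^2\,ds\le128\int_0^\tau\Big(1+\frac1{(T-s)^2}\Big)ds\le128\Big(T+\frac1{T-\tau}\Big)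
\]
has moments of all orders. The drift terms of $Y^1,Y^2$ are bounded by $\sqrt{TV}$, by the Cauchy--Schwarz inequality. The martingale terms have quadratic variation at most $V$, and the Burkholder--Davis--Gundy inequality $\mathbb E\sup_t|M_t|^r\le C_r\mathbb E\langle M\rangle_T^{r/2}$ bounds their moments. Hence $\sup_t|Y^i_t|\in L^r$ for all $r\ge1$, and in particular $\xi\in L^r$. The solutions with $Y_0=y\in(0,1)$ come from Lemma~\ref{lem:paste}.
\end{proof}

\begin{remark}
Here $b_t=4n_t\mathbf 1_{\{t\le\tau\}}e_1$, and $\int_0^T|b|^2ds<\infty$ a.s. The local martingale $\mathcal E(b)$ is not a martingale: otherwise \eqref{eq:diff} would give $D_{t\wedge\tau}=1+\pi W^Q_{t\wedge\tau}$, with $W^Q$ the first coordinate of $B^Q$, a $Q$-martingale starting at $1$ and ending at $0$. This is the point at which the Lipschitz argument breaks down.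
\end{remark}

\section{Uniqueness above the threshold}\label{sec:unique}

We cannot show that $\mathcal E(b)$ is a martingale directly, since nothing is assumed on $Z$. Instead we stop when one of the solutions reaches height $k$ and change measure up to that time. Under the new measure $Q$ the difference $D$ is a martingale bounded by $2k$. If it starts positive, it cannot end at $0$ everywhere, so height $k$ is reached with $Q$-probability of order at least $1/k$. An event that is likely under $Q$ cannot be too unlikely under $\mathbb P$, and the exchange rate is the relative entropy $\frac12\mathbb E^Q\int|b|^2ds$. By Lemma~\ref{lem:slope} this is comparable to the expected quadratic variation of $Y^i$ under $Q$. The $Q$-drift of $Y^i$ is at most about $|Z^i|^2$, that is, about one unit per unit of quadratic variation, and a process with such a drift can be held in $[-k,k]$ only for an expected quadratic variation of order $e^{2k}$. So height $k$ is reached with $\mathbb P$-probability at least about $\exp(-ke^{2k})$,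 which contradicts tails of order $\exp(-e^{ck})$ when $c>2$.

We first transfer the integrability of $\xi$ to $\sup_t|Y_t|$. This is the only place where the class (D) condition and $p>1$ are used.

\begin{lemma}\label{lem:tail}
Let $0<c'<c$ and $\mathbb E\exp(e^{c|\xi|})<\infty$. Then $C_1:=e^T\,\mathbb E\exp(2e^{c'|\xi|})$ is finite, and every solution with $|Y|^p$ of class \textup{(D)} for some $p>1$ satisfies
\begin{equation}\label{eq:tail}
\mathbb P\Big(\sup_t|Y_t|\ge k\Big)\le C_1\exp\big(-2e^{c'k}\big)\qquad(k>0).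
\end{equation}
\end{lemma}

\begin{proof}
The function $2e^{c'x}-e^{cx}$ is bounded above on $[0,\infty)$, so $C_1<\infty$. The function $f(x)=\exp(e^{c'x})$ is increasing and convex. Fix $t$, take $\Gamma$ as in \eqref{eq:rep} and let $Q=\Gamma\,\mathbb P$. Then $|Y_t|\le\mathbb E^Q[|\xi|\,|\mathcal F_t]$, and Jensen's inequality under $Q$ and the Cauchy--Schwarz inequality give
\[
f(|Y_t|)\le\mathbb E[\Gamma f(|\xi|)|\mathcal F_t]\le e^{T/2}M_t^{1/2},\qquad M_t:=\mathbb E[f(|\xi|)^2|\mathcal F_t].
\]
The martingale $M$ does not depend on $\Gamma$. It has a continuous version, as every martingale in a Brownian filtration does, so $f(|Y_t|)^2\le e^TM_t$ holds for all $t$ simultaneously. Doob's maximal inequality $\mathbb P(\sup_tM_t\ge u)\le\mathbb E M_T/u$ with $u=e^{-T}f(k)^2$ gives \eqref{eq:tail}.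
\end{proof}

\begin{remark}
Under the hypothesis of Theorem~\ref{thm:sharp}(a) existence is known: $\xi\in L^2$, so there is a solution with $\sup_t|Y_t|\in L^2$ \cite{LSM}. By Lemma~\ref{lem:tail} with $p=2$, its supremum has moments of all orders, so $|Y|^p$ is of class (D) for every $p>1$.
\end{remark}

For probability measures $Q\ll\mathbb P$ with density $\Xi$, the \emph{relative entropy} is $\mathcal H(Q|\mathbb P)=\mathbb E^Q[\log \Xi]=\mathbb E[\Xi\log\Xi]$.

\begin{lemma}\label{lem:entropy}
If $\mathcal H(Q|\mathbb P)<\infty$ and $\mathbb P(A)>0$, then $Q(A)\log\frac1{\mathbb P(A)}\le\mathcal H(Q|\mathbb P)+\log2$.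
\end{lemma}

\begin{proof}
Let $\psi(x)=x\log x$, a convex function on $[0,\infty)$. Jensen's inequality under $\mathbb P(\,\cdot\,|A)$ gives
\[
\mathbb E[\mathbf 1_A\psi(\Xi)]\ge\mathbb P(A)\,\psi\big(Q(A)/\mathbb P(A)\big)=\psi(Q(A))+Q(A)\log\frac1{\mathbb P(A)} .
\]
The same bound for $A^c$, with its nonnegative last term dropped, reads $\mathbb E[\mathbf 1_{A^c}\psi(\Xi)]\ge\psi(Q(A^c))$; if $\mathbb P(A^c)=0$, both sides vanish. Add, and use $\psi(x)+\psi(1-x)\ge2\psi(\frac12)=-\log2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}]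
Fix $2<\gamma<c'<c$. Let $(Y^i,Z^i)$, $i=1,2$, be solutions with $|Y^i|^p$ of class (D), and let $D=Y^1-Y^2$. Since $Y$ determines $Z$, it suffices to show that $D$ vanishes identically. Suppose not. By continuity and $D_T=0$ there is $t_0<T$ with $\mathbb P(D_{t_0}\neq0)>0$. After exchanging the indices if necessary, there are $\eta>0$ and $k_0>0$ such that
\[
\Lambda=\{D_{t_0}\ge\eta,\ |Y^1_{t_0}|\vee|Y^2_{t_0}|\le k_0\}\in\mathcal F_{t_0}
\]
has positive probability. Put $\pi_0=\eta\,\mathbb P(\Lambda)>0$.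

\smallskip
\emph{The stopped change of measure.} For $k>k_0$ and $n\ge1$ let
\[
\tau_k=\inf\{t\ge t_0:|Y^1_t|\vee|Y^2_t|\ge k\}\wedge T,\qquad
\sigma_n=\inf\Big\{t\ge t_0:\int_{t_0}^t\big(|Z^1|^2+|Z^2|^2\big)ds\ge n\Big\}\wedge T,
\]
and $\zeta=\tau_k\wedge\sigma_n$. The time $\tau_k$ is the one that matters; $\sigma_n$ only makes the Girsanov theorem applicable. Let $\vartheta_s=\mathbf 1_\Lambda\mathbf 1_{[t_0,\zeta]}(s)\,b_s$. By Lemma~\ref{lem:slope},
\begin{equation}\label{eq:bsq}
\int_0^T|\vartheta|^2ds\le2T+2\cdot\mathbf 1_\Lambda\int_{t_0}^\zeta|Z^1|^2ds\le2T+2n .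
\end{equation}
So $Q=\mathcal E(\vartheta)_T\,\mathbb P$ is a probability measure, and $Q=\mathbb P$ on $\mathcal F_{t_0}$ because $\mathcal E(\vartheta)_{t_0}=1$. The measure $Q$ depends on $k$ and $n$. On $\Lambda$ we have $|Y^i|\le k$ on $[t_0,\zeta]$, by continuity and $k>k_0$.

\smallskip
\emph{Step 1: $D$ keeps its mean under $Q$.} By \eqref{eq:diff}, $dD=(Z^1-Z^2)\cdot dB^Q$ on $\Lambda\times[t_0,\zeta]$, and $\int_{t_0}^\zeta|Z^1-Z^2|^2ds\le2n$. Hence
\begin{equation}\label{eq:mean}
\mathbb E^Q[\mathbf 1_\Lambda D_\zeta]=\mathbb E^Q[\mathbf 1_\Lambda D_{t_0}]=\mathbb E[\mathbf 1_\Lambda D_{t_0}]\ge\pi_0 .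
\end{equation}

\smallskip
\emph{Step 2: quadratic variation and entropy.} On $\Lambda\times[t_0,\zeta]$ we have $dY^i=\mu^i\,dt+Z^i\cdot dB^Q$ with $\mu^i=-g(Z^i)+b\cdot Z^i$. Lemma~\ref{lem:slope} bounds $|b|$ by $1+|Z^i|$ for \emph{each} $i$, so
\[
|\mu^i|\le2|Z^i|+|Z^i|^2\le K+\frac\gamma2|Z^i|^2,\qquad K=\frac2{\gamma-2},
\]
by $2x\le\delta x^2+\delta^{-1}$ with $\delta=\frac\gamma2-1$. To extract $|Z^i|^2$ from It\^o's formula against such a drift we need a function with $\frac12\varphi''-\frac\gamma2|\varphi'|\ge1$. Let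
\[
\varphi(y)=\frac2{\gamma^2}\big(e^{\gamma|y|}-1-\gamma|y|\big).
\]
It is nonnegative, even and of class $C^2$, with $|\varphi'(y)|=\frac2\gamma(e^{\gamma|y|}-1)$ and $\varphi''(y)=2e^{\gamma|y|}$, so $\frac12\varphi''-\frac\gamma2|\varphi'|\equiv1$. On $\Lambda\times[t_0,\zeta]$ the drift of $\varphi(Y^i)$ under $Q$ is
\[
\varphi'(Y^i)\mu^i+\tfrac12\varphi''(Y^i)|Z^i|^2\ \ge\ |Z^i|^2-K|\varphi'(Y^i)|\ \ge\ |Z^i|^2-K\varphi'(k).
\]
The stochastic integral of $\varphi'(Y^i)Z^i$ has $Q$-mean zero, as $|\varphi'(Y^i)|\le\varphi'(k)$ and $\int_{t_0}^\zeta|Z^i|^2ds\le n$. Therefore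
\begin{equation}\label{eq:qv}
\mathbb E^Q\Big[\mathbf 1_\Lambda\int_{t_0}^\zeta|Z^i|^2ds\Big]\le\varphi(k)+KT\varphi'(k)\le C_2e^{\gamma k},\qquad C_2=\frac2{\gamma^2}+\frac{2KT}\gamma .
\end{equation}
The bound does not depend on $n$. Since $\log\mathcal E(\vartheta)_T=\int_0^T\vartheta\cdot dB^Q+\frac12\int_0^T|\vartheta|^2ds$ and the first term has $Q$-mean zero, \eqref{eq:bsq} and \eqref{eq:qv} give
\begin{equation}\label{eq:H}
\mathcal H(Q|\mathbb P)=\frac12\mathbb E^Q\int_0^T|\vartheta|^2ds\le T+C_2e^{\gamma k}.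
\end{equation}

\smallskip
\emph{Step 3: height $k$ is reached under $Q$.} Let $A=\Lambda\cap\{\tau_k<T\}$. On $\Lambda$ we have $|D_\zeta|\le2k$. Outside $\{\tau_k<T\}\cup\{\sigma_n<\tau_k\}$ we have $\zeta=T$ and $D_\zeta=0$. On $\{\sigma_n<\tau_k\}$ we have $\zeta=\sigma_n<T$, so $\int_{t_0}^\zeta(|Z^1|^2+|Z^2|^2)\,ds=n$. By \eqref{eq:mean}, Markov's inequality and \eqref{eq:qv},
\[
\pi_0\le2k\,Q(A)+2k\,Q(\Lambda\cap\{\sigma_n<\tau_k\})\le2k\,Q(A)+2k\,\frac{2C_2e^{\gamma k}}n .
\]
Given $k$, fix $n\ge8kC_2e^{\gamma k}/\pi_0$. Then $Q(A)\ge\pi_0/(4k)$, and in particular $\mathbb P(A)>0$.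

\smallskip
\emph{Step 4: comparison with the tails.} On $A$ one of $\sup_t|Y^1_t|$, $\sup_t|Y^2_t|$ is at least $k$, so $\mathbb P(A)\le2C_1\exp(-2e^{c'k})$ by Lemma~\ref{lem:tail}. Together with Lemma~\ref{lem:entropy}, Step 3 and \eqref{eq:H} this yields
\[
2e^{c'k}-\log(2C_1)\le\log\frac1{\mathbb P(A)}\le\frac{4k}{\pi_0}\big(T+C_2e^{\gamma k}+\log2\big)\qquad(k>k_0).
\]
Since $c'>\gamma$, this is false for large $k$.
\end{proof}

\section{Nonuniqueness below the threshold}\label{sec:sharp}

The integrability condition weakens as $c$ decreases, so we may assume $0<c<2$.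

\subsection*{Midpoint and difference}
Let $n,\theta$ be progressively measurable with values in $\{1,2,\dots\}$ and $(0,1]$, let $N=\pi n$, $\chi=(-1)^n$, and let $(Z^1,Z^2)=(z^+,z^-)$ be the pair \eqref{eq:pair}. Suppose $X,I,D$ satisfy
\begin{equation}\label{eq:XID}
dX=N\,dW,\qquad dI=-\chi\theta\sin\theta\,dt,\qquad dD=-2N\sin\theta\,dt+2\chi\theta\,dW .
\end{equation}
Then $Y^1=X+I+\frac12D$ has drift $-(N+\chi\theta)\sin\theta=-g(Z^1)$ and integrand $(N+\chi\theta)e_1=Z^1$, and $Y^2=X+I-\frac12D$ has drift $(N-\chi\theta)\sin\theta=-g(Z^2)$ and integrand $(N-\chi\theta)e_1=Z^2$. The process $I$ moves at speed at most $1$, and $D$ will stay in $[0,2]$. So the size of both solutions is that of the local martingale $X$, and the task is to drive $D$ to $0$ while $X$ has double-exponential tails.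

Put $h=2\theta/N$. Since $d\langle X\rangle=N^2dt$, the last equation of \eqref{eq:XID} becomes
\begin{equation}\label{eq:Dh}
dD=-h\,\frac{\sin\theta}\theta\,d\langle X\rangle+\chi h\,dX .
\end{equation}
We choose $n$ and $\theta$ as functions of $X$, in such a way that $h=h(|X|)$ and $\chi=-\operatorname{sgn}(X)$, where $\operatorname{sgn}(x)=1$ for $x\ge0$ and $-1$ for $x<0$. The sign is dictated by Section~\ref{sec:unique}: by \eqref{eq:pair}, the drift of $X$ under the measure $Q$ used there is $\chi\frac{\sin\theta}\theta\,d\langle X\rangle$, so for small $\theta$ this choice pulls $X$ toward the origin with nearly unit strength, the extremal case of \eqref{eq:qv}. Under $\mathbb P$ the choice has the following effect. With $H'=h$, the martingale parts of $D$ and $H(|X|)$ cancel. Away from $X=0$ the sum $D+H(|X|)$ decreases as long as $\frac12h'<\frac{\sin\theta}\theta h$, so $h$ may grow exponentially at any rate $\kappa<2$, provided $\theta$ is small. At $X=0$ the sum increases, but only by $h(0)$ times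 the local time. If $h$ grows at rate $\kappa$ on $[0,k]$, then $h(0)$ is of order $e^{-\kappa k}$, and the sum can gain a fixed amount only if $X$ collects local time of order $e^{\kappa k}$ while confined to an interval of length of order $k$. This has probability of order $\exp(-e^{\kappa k}/k)$. When it happens we start afresh with a larger $k$.

\subsection*{Facts on local time and on one-dimensional equations}
Let $X$ be a continuous local martingale with $X_0=0$. There are continuous nondecreasing adapted processes $L^a$, $a\in\mathbb R$, null at $0$, with the following properties. The measure $dL^a_t$ is carried by $\{t:X_t=a\}$. The \emph{occupation formula} $\int_0^t\phi(X_s)\,d\langle X\rangle_s=\int\phi(a)L^a_t\,da$ holds for Borel $\phi\ge0$. For convex $\Phi$, with left derivative $\Phi'_-$ and second derivative measure $\Phi''(da)$, the \emph{It\^o--Tanaka formula} holds: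
\[
\Phi(X_t)=\Phi(0)+\int_0^t\Phi'_-(X_s)\,dX_s+\frac12\int L^a_t\,\Phi''(da).
\]
By the occupation formula $\int\mathbf 1_{\{X=0\}}d\langle X\rangle=0$, so the value of an integrand $\phi(X)$ at $X=0$ does not affect $\int\phi(X)\,dX$. The case $\Phi(x)=|x|$ is Tanaka's formula $|X_t|=\int_0^t\operatorname{sgn}(X)\,dX+L_t$, where $L=L^0$.

Our coefficient $N$ takes values in $\pi\mathbb N$, so it is discontinuous, and $X$ must be adapted to the filtration of the given Brownian motion. We use the following. Let $\sigma:\mathbb R\to\mathbb R$ be Borel, bounded, bounded below by a positive constant, and such that $|\sigma(x)-\sigma(y)|^2\le|f(x)-f(y)|$ for a bounded increasing $f$. Then pathwise uniqueness holds for $dX=\sigma(X)\,d\beta$ (Nakao; Le Gall; see \cite[Thm.~IX.3.5(iii)]{RY}). A weak solution exists by the Engelbert--Schmidt theorem, $\sigma$ being bounded below. By the Yamada--Watanabe theorem, for every Brownian motion $\beta$ in a filtration satisfying the usual conditions there is then a unique adapted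 solution with $X_0=0$.

\subsection*{One stage}
Fix $\kappa\in(c,2)$ and $\theta_0\in(0,1]$ so small that
\[
\delta:=\frac{\sin\theta_0}{\theta_0}-\frac\kappa2>0 .
\]
This is possible exactly because $\kappa<2$. A stage has three parameters: a level $k>0$, a height $\eta\in(0,\theta_0/(2\pi)]$ and an allowed gain $\omega\in(0,1]$. Put, for $r\ge0$,
\[
h(r)=\eta\,e^{-\kappa(k-r)^+},\qquad H(r)=\int_0^rh(u)\,du,\qquad R=k+\frac2\eta,\qquad a=\frac\omega{h(0)},\qquad T_*=\frac{2\eta}{\delta\theta_0^2}.
\]
The cap $h\le\eta$ will keep $N$ large and the stage short in real time. For $x\in\mathbb R$ let $n(x)$ be the largest integer that is odd if $x\ge0$, even if $x<0$, and at most $u:=2\theta_0/(\pi h(|x|))$. As $u\ge2\theta_0/(\pi\eta)\ge4$, we have $u\ge n(x)>u-2\ge u/2\ge2$. Hence $N(x)=\pi n(x)$, $\chi(x)=(-1)^{n(x)}$ and $\theta(x)=\frac12h(|x|)N(x)$ satisfy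
\begin{equation}\label{eq:N}
\frac{\theta_0}{h(|x|)}\le N(x)\le\frac{2\theta_0}{h(0)},\qquad N(x)\ge2\pi,\qquad \frac{\theta_0}2\le\theta(x)\le\theta_0,\qquad\chi(x)=-\operatorname{sgn}(x).
\end{equation}
On each of $(-\infty,0)$ and $[0,\infty)$ the function $n$ is monotone, bounded and integer-valued, so $N$ has finite total variation. If $v(x)$ is its variation on $(-\infty,x]$, then $|N(x)-N(y)|^2\le(\sup N)\,|v(x)-v(y)|$, so $f=(\sup N)\,v+\arctan$ is a bounded increasing function as required above.

Let $S\le T/2$ be a stopping time and $d_0$ an $\mathcal F_S$-measurable variable with values in $(0,2-\omega]$. By the strong Markov property, $(W_{S+t}-W_S)_{t\in[0,T/2]}$ is a Brownian motion in the filtration $(\mathcal F_{S+t})$. So there is an $(\mathcal F_t)$-adapted solution of $dX_t=N(X_t)\,dW_t$ on $[S,S+T/2]$ with $X_S=0$. Define $D$ on this interval by $D_S=d_0$ and \eqref{eq:XID}, with $N,\theta,\chi$ evaluated at $X_t$. Let $L$ be the local time of $X$ at $0$, with $L_S=0$, and let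
\[
\tau'=\inf\{t\ge S:D_t=0\},\qquad\lambda=\inf\{t\ge S:L_t=a\},\qquad S'=\tau'\wedge\lambda\wedge(S+T/2),
\]
with infima over $[S,S+T/2]$ and $\inf\emptyset=\infty$. The stage \emph{fails} on the event $F=\{\lambda<\tau'\}$.

\begin{lemma}\label{lem:stage}
Assume $T_*<T/2$. Then:
\begin{itemize}
\item[(i)] $S'\le S+T_*$, and $0\le D_t\le2$ and $|X_t|\le R$ for $S\le t\le S'$;
\item[(ii)] $D_{S'}=0$ on $F^c$, while $X_{S'}=0$ and $0<D_{S'}\le d_0+\omega$ on $F$;
\item[(iii)] $F\in\mathcal F_{S'}$ and $\mathbb P(F|\mathcal F_S)\le e^{-a/R}$.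
\end{itemize}
\end{lemma}

\begin{proof}
Let $h'(r)=\kappa h(r)\mathbf 1_{\{r<k\}}$, the derivative of the continuous nondecreasing function $h$ except at $r=k$. The function $\Phi(x)=H(|x|)$ has derivative $\operatorname{sgn}(x)h(|x|)$ for $x\ne0$. This is nondecreasing, jumps by $2h(0)$ at $0$, and is absolutely continuous on each half-line with derivative $h'(|x|)$. So $\Phi$ is convex with $\Phi''(dx)=2h(0)\delta_0(dx)+h'(|x|)\,dx$, where $\delta_0$ is the unit mass at $0$. The It\^o--Tanaka and occupation formulas give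
\[
H(|X_t|)=\int_S^t\operatorname{sgn}(X)h(|X|)\,dX+h(0)L_t+\frac12\int_S^th'(|X|)\,d\langle X\rangle .
\]
Adding \eqref{eq:Dh}, in which $\chi=-\operatorname{sgn}(X)$, cancels the stochastic integrals:
\[
D_t+H(|X_t|)=d_0+h(0)L_t+\int_S^t\Big(\frac12h'(|X|)-\frac{\sin\theta}\theta\,h(|X|)\Big)d\langle X\rangle .
\]
Now $h'\le\kappa h$, and $\frac{\sin\theta}\theta\ge\frac{\sin\theta_0}{\theta_0}$ because $\frac{\sin x}x$ decreases on $(0,1]$. The integrand is thus at most $-\delta h(|X|)$. As $L_t\le a$ up to time $S'$,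
\begin{equation}\label{eq:budget}
D_t+H(|X_t|)+\delta\int_S^th(|X|)\,d\langle X\rangle\le d_0+\omega\le2\qquad(S\le t\le S').
\end{equation}
The three terms on the left are nonnegative on $[S,S']$, so each is at most $d_0+\omega\le2$.

(i) The first term gives $0\le D\le2$. The second gives $\eta(|X_t|-k)\le H(|X_t|)\le2$, since $h=\eta$ on $[k,\infty)$; so $|X_t|\le R$. For the third, \eqref{eq:N} gives $N^{-2}\le h^2/\theta_0^2\le\eta h/\theta_0^2$, whence
\[
S'-S=\int_S^{S'}N(X)^{-2}\,d\langle X\rangle\le\frac\eta{\theta_0^2}\int_S^{S'}h(|X|)\,d\langle X\rangle\le\frac{2\eta}{\delta\theta_0^2}=T_* .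
\]

(ii) Since $T_*<T/2$, we have $S'=\tau'\wedge\lambda<S+T/2$. On $F^c$ this gives $S'=\tau'$ and $D_{S'}=0$. On $F$ we have $S'=\lambda<\tau'$, so $D_{S'}>0$, and $D_{S'}\le d_0+\omega$ by \eqref{eq:budget}. Moreover $L_t<a=L_\lambda$ for $t<\lambda$, so $\lambda$ lies in the support of $dL$, which is contained in the closed set $\{t:X_t=0\}$.

(iii) By (ii), $F=\{D_{S'}>0\}\in\mathcal F_{S'}$. Let $M_t=(1-|X_t|/R)\,e^{L_t/R}$. Tanaka's formula, the product rule and $|X|\,dL=0$ give
\[
dM=\frac{e^{L/R}}R\Big(-\operatorname{sgn}(X)\,dX-dL+\Big(1-\frac{|X|}R\Big)dL\Big)=-\frac{e^{L/R}}R\operatorname{sgn}(X)N(X)\,dW .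
\]
The integrand is bounded on $[S,S']$, so $\mathbb E[M_{S'}|\mathcal F_S]=M_S=1$. By (i), $M_{S'}\ge0$, and by (ii), $M_{S'}=e^{a/R}$ on $F$. Hence $e^{a/R}\,\mathbb P(F|\mathcal F_S)\le1$.
\end{proof}

\subsection*{Iteration}
After a failure $X$ is back at $0$ and $D$ has gained at most $\omega$, so a new stage can begin. The parameters $k_j,\eta_j,\omega_j$ of stage $j$ must meet four requirements. The gains must be summable, to keep $D\le2$. The heights $\eta_j$ must be summable, to finish before time $T$. The range $R_j=k_j+2/\eta_j$ must be asymptotic to $k_j$. And the failure probability of stage $j$, about $\exp(-e^{\kappa k_j})$, must pay for the range of stage $j+1$, which costs $\exp(e^{cR_{j+1}})$; this holds for all $c<\kappa$ if $k_{j+1}/k_j\to1$ and $\log(1/\omega_j)=o(k_j)$. The choice below meets all four.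

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)}]
For $j\ge1$ let $k_j=j^2$, $\eta_j=qj^{-3/2}$, $\omega_j=2^{-j}$, and write $N_j,\theta_j,\chi_j,R_j,a_j,T_j$ for the objects $N,\theta,\chi,R,a,T_*$ of the stage with these parameters. Fix $q>0$ so small that $q\le\theta_0/(2\pi)$ and $\sum_jT_j=\frac{2q}{\delta\theta_0^2}\sum_jj^{-3/2}\le T/2$. Each $T_j$ is then smaller than $T/2$. We have $R_j=j^2+\frac2qj^{3/2}$, which is increasing in $j$ and at most $(1+\frac2q)j^2$, and $a_j=2^{-j}q^{-1}j^{3/2}e^{\kappa j^2}$. Hence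
\begin{equation}\label{eq:aR}
\log\frac{a_j}{R_j}\ge\kappa j^2-j\log2-\frac12\log j-\log(q+2).
\end{equation}

\emph{The stages.} We construct stopping times $S_j\le\sum_{i\le j}T_i$, events $\Omega_j\in\mathcal F_{S_j}$ (the first $j$ stages fail) and $\mathcal F_{S_j}$-measurable variables $d_j$ with values in $(0,2-2^{-j}]$. Start with $S_0=0$, $\Omega_0=\Omega$, $d_0=1$. Given $S_{j-1},\Omega_{j-1},d_{j-1}$, run stage $j$ from time $S_{j-1}\le T/2$ with initial value $d_{j-1}\le2-2^{-(j-1)}\le2-\omega_j$. This yields processes $X^j,D^j$, a time $S'_j$ and a failure event $F_j$. Put $S_j=S'_j$ on $\Omega_{j-1}$ and $S_j=S_{j-1}$ elsewhere, $\Omega_j=\Omega_{j-1}\cap F_j$, and $d_j=D^j_{S_j}$ on $\Omega_j$ and $d_j=1$ elsewhere. By Lemma~\ref{lem:stage}, $S_j\le S_{j-1}+T_j$, and $0<d_j\le2-2^{-(j-1)}+2^{-j}=2-2^{-j}$ on $\Omega_j$. Since $\Omega_{j-1}\in\mathcal F_{S_{j-1}}$, the time $S_j$ is a stopping time and $\Omega_j\in\mathcal F_{S_j}$. Finally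
\begin{equation}\label{eq:fail}
\mathbb P(\Omega_j)\le\mathbb P(F_j)\le e^{-a_j/R_j}\longrightarrow0
\end{equation}
by \eqref{eq:aR}. So $\bigcap_j\Omega_j$ is a null set, which we discard. The stopping time $\tau=\sup_jS_j\le T/2$ equals $S_j$ on $\Omega_{j-1}\setminus\Omega_j$.

\emph{The two solutions.} The intervals $(S_{j-1},S_j]$ partition $(0,\tau]$, and the $j$th is empty outside $\Omega_{j-1}$. On the $j$th interval let $X=X^j$, $D=D^j$, $N=N_j(X^j)$, $\theta=\theta_j(X^j)$, $\chi=\chi_j(X^j)$. Put $X_0=0$, $D_0=1$, and keep $X,D$ constant after $\tau$. On $\Omega_j$ we have $X^j_{S_j}=0=X^{j+1}_{S_j}$ by Lemma~\ref{lem:stage}(ii) and $D^j_{S_j}=d_j=D^{j+1}_{S_j}$, so $X$ and $D$ are continuous, and they satisfy \eqref{eq:XID} on $[0,\tau]$, stage by stage. Let $I_t=-\int_0^{t\wedge\tau}\chi\theta\sin\theta\,ds$, so $|I|\le T$, and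
\[
Z^{1}=(N+\chi\theta)\mathbf 1_{(0,\tau]}e_1,\quad Z^{2}=(N-\chi\theta)\mathbf 1_{(0,\tau]}e_1,\quad Y^1=X+I+\tfrac12D,\quad Y^2=X+I-\tfrac12D .
\]
Each $N_j$ is bounded and a.s.\ only finitely many stages occur, so $\int_0^T(|g(Z^i)|+|Z^i|^2)\,ds<\infty$ a.s. The forward equation holds on $[0,\tau]$ by the computation following \eqref{eq:XID}, and on $[\tau,T]$ because $Y^i$ is constant and $g(0)=0$. On $\Omega_{j-1}\setminus\Omega_j$ we have $D_\tau=D^j_{S'_j}=0$ by Lemma~\ref{lem:stage}(ii). Hence $Y^1_T=Y^2_T=:\xi$, while $Y^1_0=\frac12$ and $Y^2_0=-\frac12$.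

\emph{Integrability.} On $\Omega_{j-1}\setminus\Omega_j$ only stages $1,\dots,j$ occur, so $\sup_t|X_t|\le R_j$ and $\sup_t|Y^i_t|\le R_j+T+1$ by Lemma~\ref{lem:stage}(i). With \eqref{eq:fail},
\[
\mathbb E\exp\big(e^{c\sup_t|Y^i_t|}\big)\le\sum_{j\ge1}\exp\big(e^{c(R_j+T+1)}\big)\mathbb P(\Omega_{j-1})
\le\exp\big(e^{c(R_1+T+1)}\big)+\sum_{j\ge1}\exp\Big(e^{c(R_{j+1}+T+1)}-\frac{a_j}{R_j}\Big).
\]
Fix $c<c_1<c_2<\kappa$. Since $R_{j+1}=j^2+O(j^{3/2})$, we have $c(R_{j+1}+T+1)\le c_1j^2$ for large $j$, and $a_j/R_j\ge e^{c_2j^2}$ for large $j$ by \eqref{eq:aR}. As $e^{c_1j^2}-e^{c_2j^2}\le-j$ for large $j$, the series converges. The bound for $\xi$ follows from $|\xi|\le\sup_t|Y^1_t|$. For $y\in(-\frac12,\frac12)$, Lemma~\ref{lem:paste} gives a solution with $Y_0=y$ and $\exp(e^{c\sup_t|Y_t|})\le\sum_{i=1,2}\exp(e^{c\sup_t|Y^i_t|})$.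
\end{proof}

All solutions in part (b) have $\sup_t|Y_t|\in L^p$, so $|Y|^p$ is of class (D) for every $p>1$. Both halves of Theorem~\ref{thm:sharp} need room around the constant $2$: the uniqueness proof uses $2<\gamma<c'$ to absorb the linear term of the drift and the factor $k$ in Step 4, and the construction uses $c<\kappa<2\sin\theta_0/\theta_0$. Neither argument, as given, reaches $c=2$.

\begin{thebibliography}{9}

\bibitem{FHT}
Shengjun Fan, Ying Hu, Shanjian Tang,
\emph{1D nonlinear backward stochastic differential equations: a unified theory and applications},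
arXiv:2309.06233 (2023).

\bibitem{LSM}
Lepeltier and San Mart\'{\i}n,
Statist. Probab. Lett. (1997).

\bibitem{RY}
Revuz and Yor,
\emph{Continuous Martingales and Brownian Motion}.

\end{thebibliography}
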